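\title{Fourier--Jacobi multiplicities for $p$-adic $\mathrm{G}_2$ and genuine principal series of $\widetilde{\mathrm{SL}}_2$}

\begin{abstract}
Let $F$ be a $p$-adic field, $\Pi$ an irreducible generic representation of $\mathrm{G}_2(F)$, and $J=\mathrm{SL}_2(F)\ltimes V$ the subgroup formed by a long-root $\mathrm{SL}_2$ and the unipotent radical $V$ of the maximal parabolic subgroup whose Levi factor contains it. Liu and Zhang conjectured that $\operatorname{Hom}_J(\Pi,\widetilde I(\chi,\psi)\otimes\omega_\psi)$ has dimension at most one whenever the genuine principal series $\widetilde I(\chi,\psi)$ of the metaplectic cover of $\mathrm{SL}_2(F)$ is irreducible; here $\omega_\psi$ is the Weil representation. We prove the conjecture, and show that the dimension is exactly one. For arbitrary $\chi$ we express the dimension through a Jacquet module of $\Pi$ and show that it is $1$ or $2$. The value $2$ is possible only at explicit reducibility points of $\widetilde I(\chi,\psi)$, and it does occur.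
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $F$ be a $p$-adic field with ring of integers $\mathfrak o$, uniformizer $\varpi$, normalized absolute value $|\cdot|$ and Hilbert symbol $(\cdot,\cdot)$. All representations are smooth and complex. Let $G=\mathrm{G}_2(F)$ be the split exceptional group of type $G_2$, with simple roots $\alpha$ (short) and $\beta$ (long) and positive roots
\[
\alpha,\quad \beta,\quad \alpha+\beta,\quad 2\alpha+\beta,\quad 3\alpha+\beta,\quad 3\alpha+2\beta .
\]
For each root $r$ let $U_r=\{x_r(t):t\in F\}$ be the root subgroup, with a fixed Chevalley parametrization $x_r$. The groups $U_{\pm\beta}$ generate a copy of $\mathrm{SL}_2(F)$, which normalizes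
\[
V=U_\alpha U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta},
\]
the unipotent radical of the maximal parabolic subgroup whose Levi factor contains $U_{\pm\beta}$. Put $J=\mathrm{SL}_2(F)\ltimes V$.

The subgroup $U_{3\alpha+\beta}U_{3\alpha+2\beta}$ is normal in $J$, and $\mathcal H=V/U_{3\alpha+\beta}U_{3\alpha+2\beta}$ is a three-dimensional Heisenberg group. Its center is the image of $U_{2\alpha+\beta}$, identified with $F$ by $x_{2\alpha+\beta}(t)\mapsto t$. The group $\mathrm{SL}_2(F)$ fixes the center and acts on $\mathcal H$ modulo its center through the standard representation. Fix a nontrivial additive character $\psi$ of $F$. Let $\widetilde{\mathrm{SL}}_2(F)$ be the metaplectic double cover and $\omega_\psi$ the Weil representation of $\widetilde{\mathrm{SL}}_2(F)\ltimes\mathcal H$ on which the center of $\mathcal H$ acts by $\psi$. We pull $\omega_\psi$ back to $\widetilde J=\widetilde{\mathrm{SL}}_2(F)\ltimes V$. It is \emph{genuine}: the kernel of $\widetilde J\to J$ acts by its nontrivial character. For a character $\chi$ of $F^\times$ let $\widetilde I(\chi,\psi)$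 be the genuine principal series representation of $\widetilde{\mathrm{SL}}_2(F)$ attached to $\chi$ and $\psi$ (Section~\ref{sec:weil}), with $V$ acting trivially. The tensor product of two genuine representations descends to $J$, and for a representation $\Pi$ of $G$ we set
\[
m(\Pi,\chi)=\dim\operatorname{Hom}_J\bigl(\Pi,\widetilde I(\chi,\psi)\otimes\omega_\psi\bigr).
\]

This number is a branching multiplicity from $G$ to $\widetilde{\mathrm{SL}}_2(F)$. Let $\Pi_\psi$ be the largest quotient of $\Pi$ on which $U_{3\alpha+\beta}U_{3\alpha+2\beta}$ acts trivially and $U_{2\alpha+\beta}$ acts by $\psi$. By the Stone--von Neumann theorem, $\Pi_\psi=\omega_\psi\otimes\mathrm{FJ}(\Pi)$ with $\mathrm{FJ}(\Pi)=\operatorname{Hom}_{\mathcal H}(\omega_\psi,\Pi_\psi)$, a genuine representation of $\widetilde{\mathrm{SL}}_2(F)$. By Schur's lemma for $\mathcal H$, the number $m(\Pi,\chi)$ is the dimension of the space of $\widetilde{\mathrm{SL}}_2(F)$-maps from this Fourier--Jacobi module to $\widetilde I(\chi,\psi)$. The question is whether an irreducible principal series occurs at most once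 as a quotient. Recall that $\Pi$ is \emph{generic} if it carries a nonzero Whittaker functional (Section~\ref{sec:facts}).

\medskip
\noindent\textbf{Conjecture} (Liu--Zhang \cite{LZ})\textbf{.} \emph{Let $\Pi$ be an irreducible generic representation of $G$. If $\widetilde I(\chi,\psi)$ is irreducible, then $m(\Pi,\chi)\le 1$.}
\medskip

\subsection{Results}
The answer is governed by one character of $F^\times$,
\[
\nu=\nu_\chi=\chi\,\varepsilon_0\,|\cdot|^{-1/2},\qquad \varepsilon_0=(-1,\cdot).
\]
Lemma~\ref{lem:reducible} shows that $\widetilde I(\chi,\psi)$ is reducible when $\nu^2=1$.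

\begin{theorem}\label{thm:main}
Let $\Pi$ be an irreducible generic representation of $G$ and $\chi$ any character of $F^\times$.
\begin{enumerate}
\item[(a)] $m(\Pi,\chi)\in\{1,2\}$.
\item[(b)] $m(\Pi,\chi)=1$ unless $\nu$ has order exactly $2$. In particular $m(\Pi,\chi)=1$ whenever $\widetilde I(\chi,\psi)$ is irreducible, so the conjecture holds.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} comes from a formula in terms of the \emph{other} maximal parabolic subgroup. Let $T$ be the split maximal torus, $B=TU$ the Borel subgroup given by the positive roots, and $\gamma_0=3\alpha+2\beta$ the highest root. Let $P=MN$ be the standard parabolic subgroup with $M=\langle T,U_{\pm\alpha}\rangle\cong\mathrm{GL}_2(F)$ and $N=U_\beta U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta}$. The center of $M$ is $Z=\gamma_0^\vee(F^\times)$, and we view characters of $Z$ as characters of $F^\times$ through $\gamma_0^\vee$. Let $\Pi_N$ be the unnormalized Jacquet module, $\psi'$ a nontrivial character of $U_\alpha\cong F$, and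
\[
D=(\Pi_N)_{U_\alpha,\psi'}
\]
the largest quotient of $\Pi_N$ on which $U_\alpha$ acts by $\psi'$. It is a finite-dimensional $Z$-module whose dimension is the number of generic constituents of the $\mathrm{GL}_2(F)$-module $\Pi_N$. Since $T$ permutes the nontrivial characters of $U_\alpha$ transitively and commutes with $Z$, the isomorphism class of $D$ does not depend on $\psi'$.

\begin{theorem}\label{thm:formula}
For $\Pi$ irreducible generic and any $\chi$,
\[
m(\Pi,\chi)=\max(1,k),\qquad k=\dim\operatorname{Hom}_Z(D,\nu|\cdot|^3).
\]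
\end{theorem}

The last theorem is not needed for the conjecture. It describes when the value $2$ is attained in two families and shows that the hypothesis on $\widetilde I(\chi,\psi)$ is necessary. We write $i$ for normalized parabolic induction; the root $\gamma_0$ extends to a character of $M$, the determinant of $\mathrm{GL}_2$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] If $\Pi=i_B^G(\mu)$ is irreducible, then $m(\Pi,\chi)=2$ if and only if $\nu$ has order $2$ and $\nu=\mu\circ\gamma^\vee$ for some long root $\gamma$.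
\item[(b)] Let $\Pi$ be irreducible generic with supercuspidal support $(M,\tau)$, and let $\omega=\tau\circ\gamma_0^\vee$ be the central character of $\tau$. Then $m(\Pi,\chi)=2$ if and only if $\nu=\omega$ has order $2$ and $\tau\not\cong\tau\otimes(\omega\circ\gamma_0)$.
\item[(c)] For every $F$ and every character $\varepsilon$ of order $2$ there is a tempered generic $\Pi$ with $m(\Pi,\varepsilon\varepsilon_0|\cdot|^{1/2})=2$. So the irreducibility hypothesis in the conjecture cannot be dropped.
\end{enumerate}
\end{theorem}

\subsection{What to expect}\label{sec:expect}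
Frobenius reciprocity, a Weyl element and an exchange of roots turn $m(\Pi,\chi)$ into $\dim\operatorname{Hom}_Z(A,\nu|\cdot|^3)$, where $A$ is a quotient of $\Pi$ on which $ZU_\beta\cong F^\times\ltimes F$ acts (Section~\ref{sec:reduction}). As for the Kirillov model of a representation of $\mathrm{GL}_2$, there is an exact sequence
\[
0\to C_c^\infty(F^\times)\to A\to D\to0 .
\]
The subspace carries exactly one functional for each character of $F^\times$, and the quotient carries $k$. So $m(\Pi,\chi)$ is $k$ or $k+1$. For supercuspidal $\Pi$ we have $D=0$, and the multiplicity is $1$ for every $\chi$. In general one must decide whether the functional on $C_c^\infty(F^\times)$ extends to $A$. Theorem~\ref{thm:formula} says that it extends only when $k=0$. Section~\ref{sec:model} shows by hand that this is not a formal property of such extensions. It holds because the asymptotics of Whittaker functions detect every submodule of $\Pi_N$ (Section~\ref{sec:constant}).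

It remains to bound $k$. Take $\Pi=i_B^G(\mu)$ irreducible. By the geometric lemma $D$ has dimension $6$, and the characters of $Z$ that occur in it are $(\mu\circ\gamma^\vee)|\cdot|^3$, one for each long root $\gamma$. For $k\ge2$ two of the six characters $\mu\circ\gamma^\vee$ must equal $\nu$. If the two roots are not opposite, the difference of their coroots is a coroot $r^\vee$ with $\mu\circ r^\vee=1$, so a reflection fixes $\mu$. The two exponents are then the same character of $T$, and one expects them to merge into a Jordan block, which has a single eigenvector. If the two roots are opposite, then $\nu^2=1$, and for $\nu\ne1$ nothing forces the exponents to merge. One is led to guess that $k\le1$ unless $\nu$ has order $2$. Sections~\ref{sec:nilpotent} and~\ref{sec:bound} prove this; the Jordan blocks are controlled with the Bernstein center. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.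

\section{The model: modules over $F^\times\ltimes F$}\label{sec:model}

Let $H$ be a topological group that is an increasing union of compact open subgroups, such as the group of $F$-points of a unipotent group, and let $\xi$ be a character of $H$. For a smooth $H$-module $R$, the space of \emph{twisted coinvariants} $R_{H,\xi}$ is the quotient of $R$ by the span of the vectors $hv-\xi(h)v$; we write $R_H$ if $\xi=1$. A vector $v$ maps to $0$ in $R_{H,\xi}$ if and only if $\int_{H_0}\xi^{-1}(h)hv\,dh=0$ for some compact open subgroup $H_0\subset H$, and $R\mapsto R_{H,\xi}$ is exact. Let $\mathcal S(F)$ be the space of locally constant compactly supported functions on $F$.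

Let $\Gamma=F^\times\ltimes F$ be generated by elements $a\in F^\times$ and $n(y)$, $y\in F$, with $a\,n(y)\,a^{-1}=n(ay)$. Fix a nontrivial character $\psi''$ of $F$. For a smooth $\Gamma$-module $A$ and $a\in F$ let $A_{[a]}$ be the coinvariants of $n(F)$ for the character $n(y)\mapsto\psi''(ay)$. We consider modules with
\begin{equation}\label{eq:hyp}
\dim A_{[1]}=1,\qquad \dim A_{[0]}<\infty .
\end{equation}
Write $D=A_{[0]}$ and $A^\circ=\ker(A\to D)$, fix a nonzero functional $\ell$ on $A$ that factors through $A_{[1]}$, and define
\[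
\kappa:A\to C^\infty(F^\times),\qquad \kappa(v)(a)=\ell(av).
\]
Then $\kappa(bv)(a)=\kappa(v)(ab)$ and $\kappa(n(y)v)(a)=\psi''(ay)\kappa(v)(a)$. If $\theta$ is a character of $\mathfrak o^\times$, the $\theta$-isotypic part $A_\theta$ of $A$ is a module over $\mathbb C[z^{\pm1}]$, where $z$ is the action of $\varpi$. A character $\eta$ of $F^\times$ is determined by $\theta=\eta|_{\mathfrak o^\times}$ and the number $\eta(\varpi)$, and $\operatorname{Hom}_{F^\times}(A,\eta)$ is dual to $A_\theta/(z-\eta(\varpi))A_\theta$.

\begin{example}\label{ex:model}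
Let $\Gamma$ act on functions on $F^\times$ by the two formulas above, with $\ell(f)=f(1)$. Let $\mathbf 1$ be the trivial one-dimensional module. Take $\eta=1$ and put $m=\dim\operatorname{Hom}_{F^\times}(A,1)$, $k=\dim\operatorname{Hom}_{F^\times}(D,1)$.
\begin{enumerate}
\item[(i)] $A=C_c^\infty(F^\times)$. Here $D=0$, and $A_1$ is free over $\mathbb C[z^{\pm1}]$ on $1_{\mathfrak o^\times}$. So $k=0$ and $m=1$; the functional is $f\mapsto\int f(a)\,d^\times a$.
\item[(ii)] $A=\mathcal S(F)$. Here $D=\mathbf 1$, through $f\mapsto f(0)$. Since $z^{-1}1_{\mathfrak o}=1_{\varpi\mathfrak o}$, we have $1_{\mathfrak o^\times}=(1-z^{-1})1_{\mathfrak o}$, and $A_1$ is free on $1_{\mathfrak o}$. So $k=1$ and $m=1$. An invariant functional kills $(1-z^{-1})1_{\mathfrak o}$, so the integral in (i) does not extend, and evaluation at $0$ takes its place.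
\item[(iii)] $A$ is the space of locally constant functions that vanish for $|a|$ large and equal $c_1+c_2\operatorname{val}(a)$ for $|a|$ small. Here $D$ is a Jordan block of size $2$. For $f_0=(\operatorname{val}+1)1_{\mathfrak o}$ we have $(1-z^{-1})f_0=1_{\mathfrak o}$, so $A_1$ is free on $f_0$. Again $k=1$ and $m=1$.
\item[(iv)] $A=C_c^\infty(F^\times)\oplus\mathbf 1$. Here $D=\mathbf 1$ as in (ii), but $k=1$ and $m=2$.
\item[(v)] $A=\mathcal S(F)\oplus\mathbf 1$. Here $D=\mathbf 1\oplus\mathbf 1$, and $k=m=2$.
\end{enumerate}
\end{example}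

The formula $m=\max(1,k)$ fails only in (iv), where no eigenvector of $D$ shows in the behavior of the functions $\kappa(v)$ near $0$. In (v) one eigenvector shows and the other does not; at most one can, since the germs at $0$ that are fixed by $F^\times$ are the constants. The general statement is that the image of $\kappa$ always contributes one, and the kernel contributes the rest.

\begin{proposition}\label{prop:mirabolic}
Let $A$ satisfy \eqref{eq:hyp}, and put $A_0=\ker\kappa$ and $\mathcal K=\kappa(A)$.
\begin{enumerate}
\item[(a)] $\kappa$ maps $A^\circ$ isomorphically onto $C_c^\infty(F^\times)$. Hence $A_0\to D$ is injective.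
\item[(b)] For every character $\eta$ of $F^\times$,
\[
\dim\operatorname{Hom}_{F^\times}(A,\eta)=1+\dim\operatorname{Hom}_{F^\times}(A_0,\eta).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) This is contained in \cite[\S5]{BZ}; we recall the argument. For $f\in\mathcal S(F)$ write $f(a)=\int\check f(y)\psi''(ay)\,dy$ with $\check f\in\mathcal S(F)$, and put $f*v=\int\check f(y)\,n(y)v\,dy$. This makes $A$ a module over $\mathcal S(F)$ with pointwise multiplication, and $\kappa(f*v)=f\cdot\kappa(v)$. For $f=1_{a+\varpi^j\mathfrak o}$ the operator $f*$ is the average of $\psi''(-ay)n(y)$ over the annihilator of $\varpi^j\mathfrak o$ with respect to $\psi''$, a compact open subgroup that exhausts $F$ as $j\to+\infty$ and shrinks to $0$ as $j\to-\infty$. Thus $v$ maps to $0$ in $A_{[a]}$ if and only if $1_{a+\varpi^j\mathfrak o}*v=0$ for large $j$, and $v=1_{\varpi^{-j}\mathfrak o}*v$ for large $j$. The second fact shows that every function in $\mathcal K$ vanishes for $|a|$ large. The first, with $a=0$, shows that $\kappa(v)$ vanishes near $0$ if $v\in A^\circ$. So $\kappa(A^\circ)\subset C_c^\infty(F^\times)$.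

Let $v\in A^\circ$ with $\kappa(v)=0$. For $a\ne0$, $\ell(av)=0$ means that $av$ maps to $0$ in the line $A_{[1]}$, that is, $v$ maps to $0$ in $A_{[a]}$. So every $a\in F$ lies in a ball whose characteristic function kills $v$. Covering $\varpi^{-j}\mathfrak o$ by finitely many disjoint such balls gives $v=0$. For surjectivity, let $a_0\in F^\times$ and choose $v$ with $\kappa(v)(a_0)=1$. If $\mathcal U\not\ni0$ is a small ball around $a_0$, then $1_{\mathcal U}*v\in A^\circ$ and $\kappa(1_{\mathcal U}*v)=1_{\mathcal U}$. These functions span $C_c^\infty(F^\times)$.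

(b) Fix $\theta$. The module $\mathcal K_\theta$ contains $C_c^\infty(F^\times)_\theta$, which is free of rank one, and the quotient is finite-dimensional, being a subquotient of $D$. So $\mathcal K_\theta$ is finitely generated of rank one. It is torsion-free. Indeed, let $0\ne f\in\mathcal K_\theta$, let $j_0$ be the least integer with $f(\varpi^{j_0})\neq0$, and let $p=\sum_{j\le d}c_jz^j$ with $c_d\ne0$. Then $(pf)(\varpi^{j_0-d})=\sum_jc_jf(\varpi^{j_0-d+j})=c_df(\varpi^{j_0})\neq0$. Since $\mathbb C[z^{\pm1}]$ is a principal ideal domain, $\mathcal K_\theta$ is free of rank one. Therefore $\dim\operatorname{Hom}_{F^\times}(\mathcal K,\eta)=1$ for all $\eta$, and $0\to A_0\to A\to\mathcal K\to0$ splits over $F^\times$, one isotypic part at a time.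
\end{proof}

\section{Roots, Jacquet modules and the Weil representation}\label{sec:conv}

\subsection{Roots and stabilizers}
The Weyl group $W$ is dihedral of order $12$ and contains $-1$. We have $\langle\alpha,\beta^\vee\rangle=-1$ and $\langle\beta,\alpha^\vee\rangle=-3$. The group $\mathrm G_2$ is simply connected and adjoint, so $X_*(T)=\mathbb Z\alpha^\vee\oplus\mathbb Z\beta^\vee$ and $X^*(T)=\mathbb Z\alpha\oplus\mathbb Z\beta$. The remaining positive coroots are
\begin{align*}
(\alpha+\beta)^\vee&=\alpha^\vee+3\beta^\vee, & (2\alpha+\beta)^\vee&=2\alpha^\vee+3\beta^\vee,\\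
(3\alpha+\beta)^\vee&=\alpha^\vee+\beta^\vee, & \gamma_0^\vee&=\alpha^\vee+2\beta^\vee .
\end{align*}
Thus $\langle\alpha,\gamma_0^\vee\rangle=0$ and $\langle\beta,\gamma_0^\vee\rangle=1$; see Figure~\ref{fig:roots}. The map $\langle\alpha,\cdot\rangle:X_*(T)\to\mathbb Z$ is onto with kernel $\mathbb Z\gamma_0^\vee$, which shows that $Z$ is the center of $M$. The weights of $\gamma_0^\vee$ on $N$ are $1,1,1,1,2$, so $\delta_P^{1/2}(\gamma_0^\vee(a))=|a|^3$, and $\delta_B=\delta_P$ on $Z$. The stabilizer of $\gamma_0$ in $W$ is $W_M=\{1,s_\alpha\}$, and $s_\alpha s_{\gamma_0}=-1$ because $\alpha$ and $\gamma_0$ are orthogonal. We let $W$ act on characters of $T$ by $(w\lambda)(t)=\lambda(w^{-1}t)$. Let $T_0$ be the maximal compact subgroup of $T$; then $T=T_0\times\{y(\varpi):y\in X_*(T)\}$.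

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\foreach \y/\h in {1.732/2,0.866/1,0/0,-0.866/{-1},-1.732/{-2}}
  {\draw[dotted,gray] (-2.2,\y)--(2.2,\y); \node[right] at (2.2,\y) {\small $\h$};}
\foreach \x/\y in {1/0,-1/0,0.5/0.866,-0.5/0.866,0.5/-0.866,-0.5/-0.866,1.5/0.866,-1.5/0.866,1.5/-0.866,-1.5/-0.866,0/1.732,0/-1.732}
  \draw[->] (0,0)--(\x,\y);
\node[above right] at (1,0) {\small $\alpha$};
\node[above] at (-1.5,0.866) {\small $\beta$};
\node[above] at (-0.5,0.866) {\small $\alpha+\beta$};
\node[above] at (0.5,0.866) {\small $2\alpha+\beta$};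
\node[above] at (1.5,0.866) {\small $3\alpha+\beta$};
\node[above] at (0,1.732) {\small $\gamma_0=3\alpha+2\beta$};
\node[below] at (1.5,-0.866) {\small $-\beta$};
\end{tikzpicture}
\caption{The roots of $G_2$. The number at the end of each row is the pairing of the roots in that row with $\gamma_0^\vee$. Row $0$ contains the roots $\pm\alpha$ of the Levi subgroup $M\cong\mathrm{GL}_2(F)$; rows $1$ and $2$ contain the roots of the unipotent radical $N$.}\label{fig:roots}
\end{figure}

\begin{lemma}\label{lem:stab}
Let $\lambda$ be a character of $T$ and $S=\operatorname{Stab}_W(\lambda)$.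
\begin{enumerate}
\item[(a)] For a root $r$, we have $s_r\in S$ if and only if $\lambda\circ r^\vee=1$.
\item[(b)] If $S$ contains a rotation of order $3$ or $6$, then $s_\alpha\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_r(t)=t\cdot r^\vee(r(t))^{-1}$. Every root is $W$-conjugate to a member of the basis $\alpha,\beta$ of $X^*(T)$, so $r:T\to F^\times$ is onto.

(b) The square of a rotation of order $6$ has order $3$, so $S$ contains both rotations of order $3$. The long roots $\beta$ and $3\alpha+\beta$ are at an angle of $120^\circ$, so one of these rotations maps $\beta^\vee$ to $(3\alpha+\beta)^\vee$, and $\lambda$ takes the same value on both. Since $\alpha^\vee=(3\alpha+\beta)^\vee-\beta^\vee$, we get $\lambda\circ\alpha^\vee=1$.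
\end{proof}

\subsection{Standard facts}\label{sec:facts}
The normalized Jacquet modules are $r_P(\Pi)=\delta_P^{-1/2}\otimes\Pi_N$ and $r_B(\Pi)=\delta_B^{-1/2}\otimes\Pi_U$. The characters of $T$ that occur in $r_B(\Pi)$ are its \emph{exponents}. We write $i^M$ and $r^M$ for the functors between $T$ and $M$ defined by $B\cap M=TU_\alpha$. We use the following facts.
\begin{enumerate}
\item[(S1)] The functors $r$ and $i$ are exact and preserve admissible representations of finite length; $r$ is left adjoint to $i$; and $r_B=r^M\circ r_P$.
\item[(S2)] An irreducible representation is a subquotient of a representation induced from an irreducible supercuspidal representation $\tau$ of a Levi subgroup $L$. The pair $(L,\tau)$ is unique up to conjugacy and is called the supercuspidal support. A representation of finite length is the direct sum of subrepresentations whose constituents all have the same support.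
\item[(S3)] (Geometric lemma.) After semisimplification, $r_Bi_B^G(\mu)=\sum_{w\in W}w\mu$ and $r_Pi_B^G(\mu)=\sum_{w\in W_M\backslash W}i^M(w\mu)$, and $r_Pi_P^G(\tau)=\tau+{}^{s_{\gamma_0}}\tau$ for $\tau$ supercuspidal. The representations $i_B^G(\mu)$ and $i_B^G(w\mu)$ have the same semisimplification.
\item[(S4)] An irreducible representation $\sigma$ of $M\cong\mathrm{GL}_2(F)$ has $\dim\sigma_{U_\alpha,\psi'}=0$ if it is one-dimensional and $1$ otherwise; in the second case it is called generic. The representation $i^M(\lambda)$ is irreducible unless $\lambda\circ\alpha^\vee=|\cdot|^{\pm1}$. In that case its constituents are a twisted Steinberg representation and a character, and their Jacquet modules are the two distinct characters $\lambda,s_\alpha\lambda$, in some order.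
\item[(S5)] A character of $U$ is generic if it is nontrivial on $U_\alpha$ and on $U_\beta$. Since $(\alpha,\beta):T\to(F^\times)^2$ is an isomorphism, $T$ permutes the generic characters transitively. An irreducible $\Pi$ is generic if $\Pi_{U,\psi_U}\ne0$ for one, hence every, generic $\psi_U$, and then $\dim\Pi_{U,\psi_U}=1$. By Rodier's theorem, an irreducible $i_B^G(\mu)$ is generic.
\item[(S6)] (Bruhat.) If $\mu$ is unitary and $\operatorname{Stab}_W(\mu)=1$, then $i_B^G(\mu)$ is irreducible. If $\tau$ is a unitary supercuspidal representation of $M$ and ${}^{s_{\gamma_0}}\tau\not\cong\tau$, then $i_P^G(\tau)$ is irreducible.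
\end{enumerate}

\subsection{The Weil representation and the genuine principal series}\label{sec:weil}
Put $t(a)=\beta^\vee(a)$, $T_\beta=t(F^\times)$ and $B_\beta=T_\beta U_\beta$, and denote preimages in $\widetilde{\mathrm{SL}}_2(F)$ by a tilde. The cover splits canonically over $U_\beta$. In Kubota's coordinates, $\widetilde T_\beta$ consists of pairs $(t(a),\zeta)$, $\zeta=\pm1$, with $(t(a),\zeta)(t(a'),\zeta')=(t(aa'),\zeta\zeta'(a,a'))$; it is abelian. We realize $\omega_\psi$ on $\mathcal S(F)$, choosing as polarization the line $U_{\alpha+\beta}$, which is fixed by $U_\beta$: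
\begin{align*}
(x_\alpha(u)\varphi)(x)&=\varphi(x+u), & (x_{\alpha+\beta}(y)\varphi)(x)&=\psi(c_1xy)\varphi(x),\\
(x_\beta(b)\varphi)(x)&=\psi(c_2bx^2)\varphi(x), & (\tilde t\varphi)(x)&=\mu_\psi(\tilde t)|a|^{1/2}\varphi(ax).
\end{align*}
Here $c_1,c_2\neq0$ are constants given by the Chevalley relations, $\tilde t$ lies over $t(a)$, and $\mu_\psi$ is a genuine character of $\widetilde T_\beta$, unitary because $\omega_\psi$ is. By Rao's formula $\mu_\psi(t(a),\zeta)=\zeta\gamma_\psi(a)$, where $\gamma_\psi(a)$ is $\gamma(\psi_a)/\gamma(\psi)$ or its inverse, according to convention, $\psi_c(x)=\psi(cx)$, and $\gamma(\psi)$ is the Weil index of the quadratic form in one variable. That $\mu_\psi$ is a character means $\gamma_\psi(a)\gamma_\psi(a')=(a,a')\gamma_\psi(aa')$. Hence $\gamma_{\psi_c}(a)=\gamma_\psi(ca)/\gamma_\psi(c)=(c,a)\gamma_\psi(a)$. A change of variable gives $\gamma(\psi_{a^2})=\gamma(\psi)$, so $\gamma_\psi(a^2)=1$ and $\gamma_\psi(a)^2=(a,a)=(-1,a)$. Thus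
\begin{equation}\label{eq:mu}
\mu_{\psi_c}=\mu_\psi\cdot(c,\cdot),\qquad \mu_\psi^2=\varepsilon_0 .
\end{equation}
We define $\widetilde I(\chi,\psi)$ as the normalized induction of $\chi\mu_\psi$ from $\widetilde B_\beta$. As $\delta_{B_\beta}(t(a))=|a|^2$, it is the unnormalized induction of $\chi\mu_\psi|\cdot|$. Other conventions change $\chi$ by a quadratic character, or by a power of $|\cdot|$. The family of representations is the same, so the conjecture is unaffected.

The next lemma is the only place where the irreducibility of $\widetilde I(\chi,\psi)$ enters.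

\begin{lemma}\label{lem:reducible}
If $\nu^2=1$, then $\widetilde I(\chi,\psi)$ is reducible.
\end{lemma}

\begin{proof}
The hypothesis says $\chi=\varepsilon|\cdot|^{1/2}$ with $\varepsilon^2=1$. By \eqref{eq:mu}, $\mu_\psi^{-1}=\mu_\psi\varepsilon_0$, so the contragredient of $\widetilde I(\chi,\psi)$ is $\widetilde I(\varepsilon'|\cdot|^{-1/2},\psi)$ with $\varepsilon'=\varepsilon\varepsilon_0$. It suffices to show that this representation is reducible. Since the Hilbert symbol is nondegenerate, $\varepsilon'=(c,\cdot)$ for some $c\in F^\times$. Evaluation at $0$ on $\omega_{\psi_c}$ is invariant under $U_\beta$ and transforms under $\widetilde T_\beta$ by $\mu_{\psi_c}|\cdot|^{1/2}=\varepsilon'|\cdot|^{-1/2}\mu_\psi\cdot|\cdot|$. So $\varphi\mapsto\bigl(g\mapsto(\omega_{\psi_c}(g)\varphi)(0)\bigr)$ is a nonzero map $\omega_{\psi_c}\to\widetilde I(\varepsilon'|\cdot|^{-1/2},\psi)$. If $\varphi(0)=0$, then $|x|$ is bounded below on the support of $\varphi$, and the average of $\psi(cc_2bx^2)\varphi(x)$ over $b$ in a large compact subgroup of $F$ is $0$. Hence $(\omega_{\psi_c})_{U_\beta}$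 is one-dimensional, and the $U_\beta$-coinvariants of the image have dimension at most $1$. Those of a genuine principal series have dimension $2$, one for each Bruhat cell. So the image is a proper nonzero subrepresentation.
\end{proof}

\section{Reduction to the torus $Z$}\label{sec:reduction}

In this section $\Pi$ is any smooth representation of $G$. For a nontrivial character $\psi'$ of $F$ let $\psi_V$ be the character of $V$ that is $\psi'$ on $U_\alpha$ and trivial on the other root subgroups. Since $\langle\alpha,\gamma_0^\vee\rangle=0$, the torus $Z$ fixes $\psi_V$.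

\begin{proposition}\label{prop:reduction}
For $\psi'(t)=\psi(\pm t)$ with a suitable sign,
\[
m(\Pi,\chi)=\dim\operatorname{Hom}_Z(A,\eta),\qquad A=\Pi_{V,\psi_V},\qquad \eta=\nu|\cdot|^3=\nu\,\delta_P^{1/2}|_Z .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: both factors are induced.} The map $f\otimes\varphi\mapsto(g\mapsto f(g)\,\omega_\psi(g)\varphi)$ identifies $\widetilde I(\chi,\psi)\otimes\omega_\psi$ with the unnormalized induction of $\chi\mu_\psi|\cdot|\otimes\omega_\psi$ from $B_\beta V$ to $J$; here we use that $B_\beta V\backslash J$ is compact. By Frobenius reciprocity,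
\[
m(\Pi,\chi)=\dim\operatorname{Hom}_{B_\beta V}(\Pi,\chi\mu_\psi|\cdot|\otimes\omega_\psi).
\]
Let $Y=U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{\gamma_0}$. It is normalized by $B_\beta$ and by $U_\alpha$, and $V=YU_\alpha$, $U_\beta Y=N$. Evaluation at $0$ on $\omega_\psi$ transforms under $\widetilde B_\beta Y$ by the character $\xi$ that equals $\mu_\psi|\cdot|^{1/2}$ on $\widetilde T_\beta$, equals $\psi$ on $U_{2\alpha+\beta}$, and is trivial on the other root subgroups of $N$. It gives a map from $\omega_\psi$ to the smooth induction $\operatorname{Ind}_{\widetilde B_\beta Y}^{\widetilde B_\beta V}\xi$, sending $\varphi$ to the function $f(g)=(\omega_\psi(g)\varphi)(0)$. We have $f(x_\alpha(x))=\varphi(x)$, so the map is injective. It is also onto. A function $f$ in the target is determined by the locally constant function $\varphi(x)=f(x_\alpha(x))$. For small $y$ it is fixed by $x_{\alpha+\beta}(y)$, and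
\[
f(x_\alpha(x)x_{\alpha+\beta}(y))=\xi\bigl(x_\alpha(x)x_{\alpha+\beta}(y)x_\alpha(x)^{-1}\bigr)\varphi(x)=\psi(c_1xy)\varphi(x).
\]
So $\psi(c_1xy)\varphi(x)=\varphi(x)$ for all small $y$, which forces $\varphi$ to have compact support. Frobenius reciprocity and \eqref{eq:mu} now give
\[
m(\Pi,\chi)=\dim\operatorname{Hom}_{T_\beta N}(\Pi,\Xi),
\]
where $\Xi(t(a))=\chi\varepsilon_0(a)|a|^{3/2}$ and $\Xi|_N=\xi|_N$.

\emph{Step 2: a Weyl element.} The character $\Xi|_N$ lives on the root $2\alpha+\beta$, while Whittaker functionals involve simple roots. We therefore conjugate by a representative of $w=s_\beta s_\alpha$. From $s_\alpha\beta=3\alpha+\beta$ and $s_\beta\alpha=\alpha+\beta$ we find that $w$ sends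
\[
\beta\mapsto\gamma_0,\quad \alpha+\beta\mapsto2\alpha+\beta,\quad 2\alpha+\beta\mapsto\alpha,\quad 3\alpha+\beta\mapsto-\beta,\quad \gamma_0\mapsto3\alpha+\beta .
\]
So $t(a)$ goes to $\gamma_0^\vee(a)$, and $N$ goes to $CU_{-\beta}$ with $C=U_\alpha U_{2\alpha+\beta}U_{3\alpha+\beta}U_{\gamma_0}$. Also $x_{2\alpha+\beta}(t)$ goes to $x_\alpha(\pm t)$, which fixes the sign in $\psi'$. Let $\psi_C=\psi_V|_C$, extended trivially to $U_{-\beta}$. Then
\begin{equation}\label{eq:step2}
m(\Pi,\chi)=\dim\operatorname{Hom}_Z\bigl(\Pi_{CU_{-\beta},\psi_C},\ \chi\varepsilon_0|\cdot|^{3/2}\bigr).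
\end{equation}

\emph{Step 3: exchange of roots.} The group $CU_{-\beta}$ is not contained in $U$, whereas $CU_{\alpha+\beta}=V$ is. The two groups are the two polarizations of one Heisenberg group. Consider $U'=CU_{\alpha+\beta}U_{-\beta}=s_\beta Us_\beta^{-1}$, a maximal unipotent subgroup with simple roots $\alpha'=\alpha+\beta$ and $\beta'=-\beta$. Its other roots are
\[
\alpha=\alpha'+\beta',\quad 2\alpha+\beta=2\alpha'+\beta',\quad \gamma_0=3\alpha'+\beta',\quad 3\alpha+\beta=3\alpha'+2\beta',
\]
of heights $2,3,4,5$. By the Chevalley commutator formula, the commutator of $U_r$ and $U_s$ lies in the product of the $U_{ir+js}$ with $i,j\geq1$. So $C$ (height at least $2$) and $C_0=U_{2\alpha+\beta}U_{3\alpha+\beta}U_{\gamma_0}$ (height at least $3$) are normal in $U'$, and $C/C_0\cong U_\alpha$ is central in $H_1=U'/C_0$. The commutator of $x_{\alpha'}(x)$ and $x_{\beta'}(y)$ is $x_\alpha(\pm xy)$ modulo $C_0$; the constant is $\pm1$ since $\alpha'-\beta'$ is not a root. Thus $H_1$ is a Heisenberg group, $R=\Pi_{C,\psi_C}$ is a smooth $Z\ltimes H_1$-module with central character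 $\psi'$, and $Z$ acts on $U_{\alpha'},U_{\beta'},U_\alpha$ with weights $1,-1,0$.

Let $Z\ltimes H_1$ act on $\mathcal S(F)$ as follows: $x_{\alpha'}(x_0)$ by $\varphi(x)\mapsto\varphi(x+x_0)$, $x_{\beta'}(y)$ by multiplication by $\psi'(\pm xy)$, the center by $\psi'$, and $\gamma_0^\vee(a)$ by $\varphi(x)\mapsto\varphi(a^{-1}x)$. Conjugation by the last operator replaces $x_0$ by $ax_0$ and $y$ by $a^{-1}y$, as the weights require. The Stone--von Neumann theorem for smooth modules says that evaluation $\mathcal S(F)\otimes\mathcal M\to R$ is an isomorphism, where $\mathcal M=\operatorname{Hom}_{H_1}(\mathcal S(F),R)$. It is $Z$-equivariant if $Z$ acts on $\mathcal M$ by conjugation. The quotient $\mathcal S(F)_{U_{\beta'}}$ is given by evaluation at $0$, on which $Z$ acts trivially. The quotient $\mathcal S(F)_{U_{\alpha'}}$ is given by integration, and $\int\varphi(a^{-1}x)\,dx=|a|\int\varphi(x)\,dx$. Hence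
\[
\Pi_{CU_{-\beta},\psi_C}=R_{U_{\beta'}}\cong\mathcal M,\qquad A=R_{U_{\alpha'}}\cong|\cdot|\otimes\mathcal M
\]
as $Z$-modules. With \eqref{eq:step2} this gives the proposition, since $\chi\varepsilon_0|\cdot|^{5/2}=\nu|\cdot|^3$.
\end{proof}

From now on $\psi'$ is as in Proposition~\ref{prop:reduction}, $\psi''$ is any nontrivial character of $F$, and $\psi_U$ is the generic character of $U$ given by $\psi'$ on $U_\alpha$ and $\psi''$ on $U_\beta$. The group $U_\beta$ normalizes $V$, and it fixes $\psi_V$ because the commutators of $U_\beta$ with $V$ lie in $Y$. As $\langle\beta,\gamma_0^\vee\rangle=1$, the space $A$ is a smooth module over $ZU_\beta\cong\Gamma$, with $a\leftrightarrow\gamma_0^\vee(a)$ and $n(y)\leftrightarrow x_\beta(y)$. Taking coinvariants in stages, from $U=U_\beta V=U_\alpha N$,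
\[
A_{[1]}=\Pi_{U,\psi_U},\qquad A_{[0]}=(\Pi_N)_{U_\alpha,\psi'}=D .
\]
Let $\Pi$ be irreducible and generic. Then \eqref{eq:hyp} holds by (S5), (S1) and (S4), and $\ell$ is a Whittaker functional: $\ell(uv)=\psi_U(u)\ell(v)$ for $u\in U$. The function $\kappa(v)(a)=\ell(\gamma_0^\vee(a)v)$ is the restriction of a Whittaker function to $Z$. Propositions~\ref{prop:mirabolic} and~\ref{prop:reduction} give
\begin{equation}\label{eq:m=1+}
m(\Pi,\chi)=1+\dim\operatorname{Hom}_Z(A_0,\eta),\qquad A_0=\ker\kappa .
\end{equation}

\begin{remark}
The summand $1$ is where genericity is used. If $\Pi_{U,\psi_U}=0$, then $A_{[a]}=0$ for all $a\ne0$, the covering argument in the proof of Proposition~\ref{prop:mirabolic}(a) gives $A^\circ=0$, and $m(\Pi,\chi)=\dim\operatorname{Hom}_Z(D,\eta)$. For the trivial representation this is $0$.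
\end{remark}

\section{Constant terms of the Whittaker functional}\label{sec:constant}

By \eqref{eq:m=1+} we must identify $A_0$ inside $D$ and exclude case (iv) of Example~\ref{ex:model}. For this we need to describe $\ell(tv)$, for $t$ near $0$ in $Z$, by a functional on $\Pi_N$, and to know that this functional does not ignore any part of $\Pi_N$. For matrix coefficients such a description is given by Casselman's pairing. The functional $\ell$ is not smooth, so we replace it by its averages over small compact open subgroups and show that these averages generate the dual Jacquet module.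

\subsection{The pairing of Jacquet modules}
Let $Q=LN_Q$ be $P$ or $B$, let $\bar Q=L\bar N_Q$ be the opposite parabolic subgroup, $Z_L$ the center of $L$, and $U_L=U\cap L$. A statement holds for \emph{sufficiently contracting} $t\in Z_L$ if it holds whenever $|r(t)|$ is small enough for all roots $r$ of $N_Q$. A compact open subgroup $K$ has an \emph{Iwahori factorization} if $K=N_KL_K\bar N_K$, the factors being the intersections of $K$ with $N_Q,L,\bar N_Q$. Such $K$ form a basis of neighborhoods of $1$. For a compact subgroup $K$ let $e_K$ be the averaging idempotent; with an Iwahori factorization, $e_K=e_{N_K}e_{L_K}e_{\bar N_K}$. For $\Pi$ admissible of finite length we use two theorems of Jacquet and Casselman (\cite[\S\S3.3, 4.2]{Cas}, \cite[Ch.~VI]{Ren}). A bar denotes the image in a Jacquet module.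
\begin{enumerate}
\item[(J)] If $K$ has an Iwahori factorization, then $\Pi^K\to(\Pi_{N_Q})^{L_K}$ is onto.
\item[(C)] There is a nondegenerate pairing $\langle\,,\rangle_Q$ between the unnormalized modules $\Pi_{N_Q}$ and $(\Pi^\vee)_{\bar N_Q}$ such that, given $v\in\Pi$ and $u\in\Pi^\vee$, we have $\langle tv,u\rangle=\langle t\bar v,\bar u\rangle_Q$ for sufficiently contracting $t\in Z_L$.
\end{enumerate}
We use the following principle repeatedly. Call a function on $Z_L$ \emph{finite} if its translates span a finite-dimensional space.
\begin{enumerate}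
\item[(F)] A finite function $\phi$ that vanishes at all sufficiently contracting $t$ is $0$. For $e\in\Pi_{N_Q}$ and any linear functional $\lambda$, the function $t\mapsto\lambda(te)$ is finite.
\end{enumerate}
For the first statement, let $t_0$ satisfy $|r(t_0)|<1$ for all roots $r$ of $N_Q$. Translation by $t_0$ is invertible on the span of the translates of $\phi$, so its minimal polynomial has nonzero constant term. The sequence $\phi(t_0^jt)$ then satisfies a linear recurrence that can be run backward, and it vanishes for large $j$. For the second, $e$ lies in a space $(\Pi_{N_Q})^{L_K}$, which is $Z_L$-stable and finite-dimensional by admissibility. As a first application, for $x\in L$ we have $\langle txv,xu\rangle=\langle tv,u\rangle$, so $\langle tx\bar v,x\bar u\rangle_Q=\langle t\bar v,\bar u\rangle_Q$ for sufficiently contracting $t$, hence at $t=1$. So $\langle\,,\rangle_Q$ is $L$-invariant, with no modulus factor.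

\subsection{The constant term}

\begin{proposition}\label{prop:constant}
Let $\Pi$ be irreducible generic, with Whittaker functional $\ell$. There is a functional $\ell_Q$ on $\Pi_{N_Q}$, transforming by $\psi_U$ under $U_L$, such that:
\begin{enumerate}
\item[(i)] $\ell_Q$ does not vanish identically on any nonzero $L$-submodule of $\Pi_{N_Q}$;
\item[(ii)] for each $v\in\Pi$, $\ell(tv)=\ell_Q(t\bar v)$ for all sufficiently contracting $t\in Z_L$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $K_1\supset K_2\supset\cdots$ be a basis of neighborhoods of $1$ of compact open subgroups with Iwahori factorization, with $\psi_U$ trivial on $U\cap K_1$. The letter $K$ denotes one of the $K_j$, and $u_K=\ell\circ e_K\in(\Pi^\vee)^K$.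

\emph{Construction of $\ell_Q$.} Let $v\in\Pi^K$. For sufficiently contracting $t$ we have $t\bar N_Kt^{-1}\supset\bar N_K$, so $tv$ is fixed by $L_K$ and $\bar N_K$, and $e_Ktv=e_{N_K}tv$. Since $\psi_U$ is trivial on $N_K$, we get $\langle tv,u_K\rangle=\ell(e_{N_K}tv)=\ell(tv)$. By (C),
\begin{equation}\label{eq:asym}
\ell(tv)=\langle t\bar v,\bar u_K\rangle_Q\qquad(v\in\Pi^K,\ t\text{ sufficiently contracting}).
\end{equation}
Let $v\in\Pi^K$ and $v'\in\Pi^{K'}$ have the same image $e$ in $\Pi_{N_Q}$. Then $e_{N_0}(v-v')=0$ for a compact open $N_0\subset N_Q$. If $t$ is so contracting that $\psi_U$ is trivial on $tN_0t^{-1}$, then $\ell(t(v-v'))=\ell(te_{N_0}(v-v'))=0$. By \eqref{eq:asym} and (F), $\langle e,\bar u_K\rangle_Q=\langle e,\bar u_{K'}\rangle_Q$. So we may define $\ell_Q(e)$ to be this common value, and $\ell_Q$ is linear. By (J),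
\begin{equation}\label{eq:ellQ}
\ell_Q(e)=\langle e,\bar u_K\rangle_Q\qquad\text{for all }e\in(\Pi_{N_Q})^{L_K}.
\end{equation}
If $v\in\Pi^K$, then $t\bar v$ is fixed by $L_K$ for all $t\in Z_L$, so (ii) follows from \eqref{eq:asym} and \eqref{eq:ellQ}. For $x\in U_L$ we have $\ell(txv)=\ell(xtv)=\psi_U(x)\ell(tv)$, and (ii) and (F) give $\ell_Q(x\bar v)=\psi_U(x)\ell_Q(\bar v)$.

\emph{Claim: $(\Pi^\vee)_{\bar N_Q}$ is spanned by the vectors $x\bar u_{K_j}$, $x\in L$, $j\ge1$.} Granting the claim, let $E\subset\Pi_{N_Q}$ be an $L$-submodule with $\ell_Q(E)=0$. For $e\in E$ and $x\in L$, the invariance of the pairing, the $L_K$-invariance of $\bar u_K$ and \eqref{eq:ellQ} give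
\[
\langle e,x\bar u_K\rangle_Q=\langle e_{L_K}x^{-1}e,\bar u_K\rangle_Q=\ell_Q(e_{L_K}x^{-1}e)=0 .
\]
By the claim and nondegeneracy, $e=0$. This is (i).

\emph{Proof of the claim.} We present $\Pi^\vee$ as a quotient of a space of functions whose $\bar N_Q$-coinvariants can be computed cell by cell. Let $\mathcal C=\operatorname{c-Ind}_U^G\psi_U^{-1}$ be the space of locally constant functions $f$ on $G$ with $f(ug)=\psi_U^{-1}(u)f(g)$ and compact support modulo $U$, with right translation $\rho$. The map
\[
\Phi:\mathcal C\to\Pi^\vee,\qquad\Phi(f)(v)=\int_{U\backslash G}f(g)\,\ell(gv)\,dg,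
\]
is $G$-equivariant. Let $f_K$ be supported on $UK$ with $f_K(uk)=\psi_U^{-1}(u)$. Then $\Phi(f_K)$ is a positive multiple of $u_K$, which is nonzero for small $K$. Since $\Pi^\vee$ is irreducible, $\Phi$ is onto.

By the Bruhat decomposition, $G=\bigsqcup Uw\bar Q$ over $w\in W/W_L$, and $U\bar Q$ is open. Ordering the cells by dimension filters $\mathcal C$ by $\bar Q$-submodules. The subquotient for the cell of $w$ is $\operatorname{c-Ind}_H^{\bar Q}\psi_w^{-1}$, through $f\mapsto f(w\,\cdot)$, where $H=\bar Q\cap w^{-1}Uw$ and $\psi_w(h)=\psi_U(whw^{-1})$. The submodule $\mathcal C^\circ$ of functions supported in the open cell is $\operatorname{c-Ind}_{U_L}^{\bar Q}\psi_U^{-1}$.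

\emph{The small cells do not contribute.} Take $w\neq1$ of minimal length in $wW_L$; then $w$ maps the positive roots of $L$ to positive roots. There is a simple root $a$ with $w^{-1}a<0$. If $w^{-1}a$ were a root of $L$, then $-w^{-1}a$ would be a positive root of $L$ sent by $w$ to $-a<0$. So $w^{-1}a$ is a root of $\bar N_Q$. Since $\psi_U$ is generic, there is $n\in w^{-1}U_aw\subset\bar N_Q\cap H$ with $\psi_w(n)\neq1$. Let $f\in\operatorname{c-Ind}_H^{\bar Q}\psi_w^{-1}$ be supported in $H\Omega_0$ with $\Omega_0$ compact. Choose a compact open subgroup $\bar N_c\subset\bar N_Q$ that contains $y^{-1}ny$ for all $y\in\Omega_0$, and put $f'(y)=\int_{\bar N_c}f(y\bar n)\,d\bar n$. For $y\in\Omega_0$,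
\[
f'(y)=\int_{\bar N_c}f(y\cdot y^{-1}ny\cdot\bar n)\,d\bar n=\psi_w^{-1}(n)f'(y),
\]
so $f'(y)=0$. By equivariance on the left and invariance on the right, $f'$ vanishes on $H\Omega_0\bar N_c$, which contains its support. So $f'=0$, and $f$ maps to $0$ in the $\bar N_Q$-coinvariants. By exactness $(\mathcal C/\mathcal C^\circ)_{\bar N_Q}=0$. Hence $\mathcal C^\circ$ surjects onto $\mathcal C_{\bar N_Q}$, and so onto $(\Pi^\vee)_{\bar N_Q}$.

\emph{The open cell is generated by the $f_K$.} By the Iwahori factorization $UK=U(\bar Q\cap K)$, so $f_K\in\mathcal C^\circ$, and its support in $\bar Q$ is $U_L(\bar Q\cap K)$. An element of $\mathcal C^\circ$ is fixed by a compact open subgroup $\Delta\subset\bar Q$ and is supported on finitely many double cosets $U_Lx\Delta$. So it is a combination of $\Delta$-invariant functions $f_x\in\mathcal C^\circ$ with support $U_Lx\Delta$ and $f_x(x)=1$. Choose $K$ with $\bar Q\cap K\subset x\Delta x^{-1}$. The function $\rho(x^{-1})f_K$ has support $U_L(\bar Q\cap K)x\subset U_Lx\Delta$, and at a point $ukx$ of the support its value is $\psi_U^{-1}(u)=f_x(ux\cdot x^{-1}kx)$.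 Its average over $\Delta$ is a multiple of $f_x$. The value of the average at $x$ is the measure of the set of $d\in\Delta$ with $xd$ in the support, which is positive. Thus $\mathcal C^\circ$ is spanned by $\bar Q$-translates of the $f_K$. Since $\bar N_Q$ acts trivially on $(\Pi^\vee)_{\bar N_Q}$, the claim follows.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:formula}}
Take $Q=P$. The functional $\ell_P$ transforms by $\psi'$ under $U_\alpha$, so it factors through $D$. For $d\in D$ put $\phi_d(a)=\ell_P(\gamma_0^\vee(a)d)$, a finite function. By Proposition~\ref{prop:constant}(ii), if $v\in A$ has image $d$, then $\kappa(v)(a)=\phi_d(a)$ for small $|a|$.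

The image of the injection $A_0\to D$ is $D_0=\{d:\phi_d=0\}$. Indeed, if $\kappa(v)=0$, then $\phi_d=0$ by (F). Conversely, if $\phi_d=0$ and $v$ lifts $d$, then $\kappa(v)\in C_c^\infty(F^\times)$, and by Proposition~\ref{prop:mirabolic}(a) we can subtract from $v$ an element of $A^\circ$ to obtain a lift in $A_0$.

For a finite-dimensional smooth $Z$-module $D'$, the space $\operatorname{Hom}_Z(D',\eta)$ and the $\eta$-eigenspace $D'^{\,\eta}$ have the same dimension: they are the dual of the cokernel and the kernel of $z-\eta(\varpi)$ on the $\eta|_{\mathfrak o^\times}$-isotypic part, where $z=\gamma_0^\vee(\varpi)$. So $k=\dim D^\eta$. For $d\in D^\eta$ we have $\phi_d=\ell_P(d)\eta$, so $D_0^\eta=\ker(\ell_P|_{D^\eta})$. By \eqref{eq:m=1+},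
\[
m(\Pi,\chi)=1+\dim\ker(\ell_P|_{D^\eta}),
\]
and it remains to show that $\ell_P$ is nonzero on $D^\eta$ if $D^\eta\ne0$. Let
\[
E=\{e\in\Pi_N:\ te=\eta(t)e\text{ for all }t\in Z\}.
\]
Because $Z$ is central in $M$, the $\eta|_{\mathfrak o^\times}$-isotypic part of $\Pi_N$ is an $M$-module, $z-\eta(\varpi)$ is an $M$-endomorphism of it, and $E$ is the kernel. Exactness of twisted coinvariants gives
\begin{equation}\label{eq:DE}
D^\eta=E_{U_\alpha,\psi'} .
\end{equation}
If $D^\eta\neq0$, then $E\ne0$, so $\ell_P|_E\ne0$ by Proposition~\ref{prop:constant}(i), and $\ell_P|_E$ factors through $D^\eta$. Hence $m(\Pi,\chi)=1+\max(k-1,0)=\max(1,k)$. \qed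

\section{The nilpotent part of the torus action on $r_B(\Pi)$}\label{sec:nilpotent}

By \eqref{eq:DE} and (S4), $k$ is the number of generic constituents of $E$. When $\Pi$ lies in a principal series, an exponent $\lambda$ may occur in $r_B(\Pi)$ up to $|\operatorname{Stab}_W(\lambda)|$ times, and a count of exponents is too weak to bound $k$. We need the Jordan structure of the action of $T$. Two facts determine enough of it: there is only one eigenvector, by Proposition~\ref{prop:constant}, and the invariants of the stabilizer act by zero, by the theory of the Bernstein center.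

Let $\Pi$ be an irreducible generic subquotient of $i_B^G(\mu)$, let $\lambda\in W\mu$, $S=\operatorname{Stab}_W(\lambda)$, and let $R_\lambda$ be the generalized $\lambda$-eigenspace of $T$ in $r_B(\Pi)$. The compact group $T_0$ acts on $R_\lambda$ by $\lambda$. For $y\in X_*(T)$ the operator $\lambda(y(\varpi))^{-1}y(\varpi)$ on $R_\lambda$ is unipotent; let $n_y$ be its logarithm. The $n_y$ are commuting nilpotent operators, additive in $y$. We extend $y\mapsto n_y$ linearly to $\mathfrak y=X_*(T)\otimes\mathbb C$ and then to an algebra homomorphism $p\mapsto p(n)$ on $\operatorname{Sym}(\mathfrak y)$. Let $I_S\subset\operatorname{Sym}(\mathfrak y)$ be the ideal generated by the homogeneous $S$-invariants of positive degree.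

\begin{proposition}\label{prop:cyclic}
The ideal $I_S$ acts by zero on $R_\lambda$, and the dual space $R_\lambda^*$ is a cyclic module over $\operatorname{Sym}(\mathfrak y)/I_S$.
\end{proposition}

\begin{proof}
\emph{Cyclicity.} Let $\mathfrak m$ be the ideal generated by $\mathfrak y$, which acts nilpotently. The vectors of $R_\lambda$ killed by $\mathfrak m$ are the $\lambda$-eigenvectors of $T$. They form a space of dimension at most one: otherwise $\ker\ell_B$ would contain an eigenvector, which spans a nonzero $T$-submodule, against Proposition~\ref{prop:constant}(i) for $Q=B$. The dual of this space is $R_\lambda^*/\mathfrak mR_\lambda^*$, so $R_\lambda^*$ is cyclic by Nakayama's lemma.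

\emph{The Bernstein center.} Let $X_{nr}=\operatorname{Hom}(T/T_0,\mathbb C^\times)$ be the complex torus of unramified characters, with coordinate ring $\mathcal R=\mathbb C[T/T_0]$. Let $\Omega$ be the set of characters of $T$ whose restriction to $T_0$ lies in the $W$-orbit of $\lambda|_{T_0}$. It is a finite disjoint union of cosets of $X_{nr}$, stable under $W$. Each $t\in T$ defines the regular function $\chi'\mapsto\chi'(t)$ on $\Omega$, and these functions span the coordinate ring of each coset. In this way a smooth $T$-module $\tau$ on which $T_0$ acts through the given orbit is the same as a $\mathbb C[\Omega]$-module; let $f_\tau$ be the action of $f\in\mathbb C[\Omega]$. By Bernstein's theorem \cite[Thm.~2.13]{BD}, each $f\in\mathbb C[\Omega]^W$ defines an endomorphism $\mathfrak z_f$ of the identity functor on the block of $\Pi$, acting on every irreducible constituent of $i_B^G(\chi')$, $\chi'\in\Omega$, by the scalar $f(\chi')$. We extend $\mathfrak z_f$ by zero to the other blocks. The theorem describes $\mathfrak z_f$ on irreducible representations only. To see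 the nilpotent operators $n_y$ we need it on $i_B^G(\tau)$ for $\tau$ not semisimple, and we obtain this from a universal family.

\emph{Step 1: $\mathfrak z_f$ acts on $i_B^G(\tau)$ by $i_B^G(f_\tau)$.} Each coset in $\Omega$ contains a unitary character $\chi_1$. Let $\Psi$ be the space $\mathcal R$ with $t$ acting as multiplication by $\chi_1(t)[t]$; it is the coordinate ring of the coset $\chi_1X_{nr}$, and $f_\Psi$ is multiplication by the element $x\mapsto f(\chi_1x)$ of $\mathcal R$. The ring $\mathcal R$ acts on $i_B^G(\Psi)$ by $G$-endomorphisms. For $K$ compact open, $i_B^G(\Psi)^K$ is the direct sum, over the finite set $B\backslash G/K$, of the invariants of $\Psi$ under the image of $B\cap gKg^{-1}$ in $T$. This image lies in $T_0$ and acts by the scalars $\chi_1$, so each summand is $\mathcal R$ or $0$, and $i_B^G(\Psi)^K$ is free of finite rank. For $x\in X_{nr}$ with maximal ideal $\mathfrak m_x$, exactness of induction gives $i_B^G(\Psi)/\mathfrak m_xi_B^G(\Psi)=i_B^G(\chi_1x)$. If $x$ is unitary and $\operatorname{Stab}_W(\chi_1x)=1$, this quotient is irreducible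 by (S6), and $\mathfrak z_f$ and $i_B^G(f_\Psi)$ both act on it by $f(\chi_1x)$. So their difference maps $i_B^G(\Psi)^K$ into $\mathfrak m_xi_B^G(\Psi)^K$. The set of such $x$ is Zariski dense. Indeed, for $w\ne1$ the set $\{x:w(\chi_1x)=\chi_1x\}$ is empty or a coset of the proper closed subgroup $\{x:wx=x\}$, so some nonzero $h\in\mathcal R$ vanishes on all these sets. If $g\in\mathcal R$ vanishes at all our $x$, then $gh$ vanishes on the unitary characters, which are Zariski dense, so $gh=0$ and $g=0$. By freeness the difference is $0$ on $i_B^G(\Psi)^K$ for every $K$. Finally, every $\tau$ is a quotient of a direct sum of modules $\Psi$, the functor $i_B^G$ is exact and commutes with direct sums, and $\mathfrak z_f$ is natural.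

\emph{Step 2: $f\in\mathbb C[\Omega]^W$ acts on $\tau=r_B(\Pi)$ by the scalar $f(\lambda)$.} Let $\iota:\Pi\to i_B^G(\tau)$ be the unit and $\mathrm{ev}:r_Bi_B^G(\tau)\to\tau$ the counit of the adjunction, so that $\mathrm{ev}\circ r_B(\iota)=\mathrm{id}$. By naturality of $\mathfrak z_f$, Step 1 and naturality of $\mathrm{ev}$,
\[
r_B(\mathfrak z_{f,\Pi})=\mathrm{ev}\circ r_B(\iota\circ\mathfrak z_{f,\Pi})=\mathrm{ev}\circ r_B(i_B^G(f_\tau))\circ r_B(\iota)=f_\tau\circ\mathrm{ev}\circ r_B(\iota)=f_\tau .
\]
The left side is the scalar $f(\lambda)$, since $\Pi$ is a constituent of $i_B^G(\lambda)$.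

\emph{Step 3: from $W$-invariant functions to $S$-invariant polynomials.} Let $\exp:\mathfrak y^*\to X_{nr}$ send $\xi$ to the unramified character with $y(\varpi)\mapsto e^{\langle\xi,y\rangle}$. It is a $W$-equivariant local isomorphism. Fix $j\ge\dim r_B(\Pi)$. Taylor expansion of $\xi\mapsto g(\lambda\exp\xi)$ identifies $\mathbb C[\Omega]/\mathfrak m_\lambda^{j}$ with $\operatorname{Sym}(\mathfrak y)/\mathfrak m^j$; call the image of $g$ its jet at $\lambda$. The function defined by $y(\varpi)$ has jet $\lambda(y(\varpi))e^{y}$ and acts on $R_\lambda$ by $\lambda(y(\varpi))\exp(n_y)$. So every $g\in\mathbb C[\Omega]$ acts on $R_\lambda$ by its jet evaluated at $n$. Let $p$ be a homogeneous $S$-invariant of positive degree. By the Chinese remainder theorem there is $g$ with jet $p$ at $\lambda$ and $g\in\mathfrak m_{\lambda'}^j$ at the other points $\lambda'$ of $W\lambda$. Put $f(\chi')=|S|^{-1}\sum_{w\in W}g(w^{-1}\chi')$, a $W$-invariant function. The terms with $w\notin S$ have jet $0$ at $\lambda$. For $w\in S$ we have $g(w^{-1}(\lambda\exp\xi))=g(\lambda\exp(w^{-1}\xi))$,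 with jet $p$. So $f$ has jet $p$, and by Step 2, $p(n)=f(\lambda)=p(0)=0$.
\end{proof}

We only need the part of $R_\lambda$ on which $Z$ acts by a character, namely $R_\lambda^0=\ker(n_{\gamma_0^\vee}|R_\lambda)$.

\begin{corollary}\label{cor:R0}
We have $\dim R_\lambda^0\le2$. If $S$ fixes a vector of $\mathfrak y$ that is not proportional to $\gamma_0^\vee$, then $\dim R^0_\lambda\le1$.
\end{corollary}

\begin{proof}
The dual of $R_\lambda^0$ is $R_\lambda^*/\gamma_0^\vee R_\lambda^*$, a cyclic module over $\mathcal A=\operatorname{Sym}(\mathfrak y)/(I_S+(\gamma_0^\vee))$, so $\dim R_\lambda^0\le\dim\mathcal A$. The vectors $\gamma_0^\vee,\alpha^\vee$ form an orthogonal basis of $\mathfrak y$ for the $W$-invariant form, so the $W$-invariant quadratic element is $c(\gamma_0^\vee)^2+c'(\alpha^\vee)^2$ with $cc'\ne0$. It lies in $I_S$. Hence $\mathcal A$ is a quotient of $\mathbb C[\alpha^\vee]/((\alpha^\vee)^2)$. If $y$ is $S$-fixed and not proportional to $\gamma_0^\vee$, then $y\in I_S$ and $y,\gamma_0^\vee$ span $\mathfrak y$, so $\mathcal A=\mathbb C$.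
\end{proof}

\section{The bound on $k$ and the proof of Theorem~\ref{thm:main}}\label{sec:bound}

Let $\Pi$ be irreducible generic. From now on we twist $E$ by $\delta_P^{-1/2}$ and keep the letter, so $E$ is the $M$-submodule of $r_P(\Pi)$ on which $Z$ acts by $\nu$, and $k$ is the number of its generic constituents.

\begin{proposition}\label{prop:k}
We have $k\le2$, and $k\le1$ unless $\nu$ has order exactly $2$.
\end{proposition}

Theorem~\ref{thm:main} follows. Part (a) and the first assertion of (b) are Theorem~\ref{thm:formula} and Proposition~\ref{prop:k}. If $\widetilde I(\chi,\psi)$ is irreducible, then $\nu^2\ne1$ by Lemma~\ref{lem:reducible}, so $m(\Pi,\chi)=1$.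

We prove the proposition according to the supercuspidal support of $\Pi$. If $r_P(\Pi)\neq0$, it has an irreducible quotient $\sigma$, and $\Pi$ embeds in $i_P^G(\sigma)$ by adjunction. So the support of $\Pi$ is carried by $M$ or $T$. The two maximal Levi subgroups are not conjugate, as their roots have different lengths. Hence $k=0$ if the support is carried by $G$ or by the other maximal Levi subgroup.

\subsection{Support on $M$}\label{sec:supportM}
Let the support be $(M,\tau)$, with $\omega=\tau\circ\gamma_0^\vee$, and let $w=s_{\gamma_0}$. By (S3) the constituents of $r_P(\Pi)$ are among $\tau$ and ${}^w\tau$, each counted once, so $k\le2$. To compute ${}^w\tau$, represent $w$ in the $\mathrm{SL}_2$ generated by $U_{\pm\gamma_0}$. This group commutes with $U_{\pm\alpha}$, because no $i\gamma_0\pm j\alpha$ with $i,j\geq1$ is a root. So $w$ acts on $M$ by $x\mapsto x\,\gamma_0^\vee(\gamma_0(x))^{-1}$: both maps are homomorphisms, since $Z$ is central, and they agree on $T$ and $U_{\pm\alpha}$. Therefore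
\begin{equation}\label{eq:wtau}
{}^w\tau=\tau\otimes(\omega^{-1}\circ\gamma_0),
\end{equation}
and $\gamma_0^\vee(a)$ acts on it by $\omega(a)\omega^{-1}(a^2)=\omega^{-1}(a)$.

\begin{lemma}\label{lem:supportM}
If $k=2$, then $\nu=\omega=\omega^{-1}$ and ${}^w\tau\not\cong\tau$. In particular $\nu$ has order $2$.
\end{lemma}

\begin{proof}
If $k=2$, both $\tau$ and ${}^w\tau$ occur in $E$, so both have central character $\nu$. Suppose ${}^w\tau\cong\tau$. A supercuspidal representation is projective among representations with the same central character, so $E\cong\tau\oplus\tau$. By (S4), $\ell_P$ is $(a\ell_\tau,b\ell_\tau)$ on $\tau\oplus\tau$, with $\ell_\tau$ a Whittaker functional of $\tau$. Choose $(a',b')\neq(0,0)$ with $ab'+ba'=0$. Then $\ell_P$ vanishes on the nonzero submodule $\{(b'x,a'x):x\in\tau\}$, against Proposition~\ref{prop:constant}(i). So ${}^w\tau\not\cong\tau$, and $\omega\ne1$ by \eqref{eq:wtau}.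
\end{proof}

\subsection{Support on $T$: one $W_M$-orbit of exponents}
Let $\Pi$ be a subquotient of $i_B^G(\mu)$. By (S1)--(S3), $E=\bigoplus_\Lambda E_\Lambda$, where $\Lambda$ runs over the orbits $W_M\lambda$ with $\lambda\in W\mu$ and $\lambda\circ\gamma_0^\vee=\nu$, and the constituents of $E_\Lambda$ are constituents of $i^M(\lambda)$. Let $e_\Lambda$ be the number of generic constituents of $E_\Lambda$, so that $k=\sum_\Lambda e_\Lambda$. We bound each $e_\Lambda$ and then the number of orbits. Call $\lambda\in\Lambda$ \emph{good} if it occurs in $r^M$ of the generic constituent of $i^M(\lambda)$. By (S4), all $\lambda\in\Lambda$ are good if $i^M(\lambda)$ is irreducible, and otherwise exactly one is good. A good exponent counts generic constituents and ignores the others.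

\begin{lemma}\label{lem:count}
If $\lambda\in\Lambda$ is good and $S=\operatorname{Stab}_W(\lambda)$, then $\dim R^0_\lambda=|S\cap W_M|\cdot e_\Lambda$.
\end{lemma}

\begin{proof}
As in the proof of \eqref{eq:DE}, exactness shows that $r^M(E)$ is the subspace of $r^Mr_P(\Pi)=r_B(\Pi)$ on which $Z$ acts by $\nu$. On $R_\lambda$ the units of $Z$ already act by $\nu$, and $z-\nu(\varpi)=\nu(\varpi)(\exp(n_{\gamma_0^\vee})-1)$ is $n_{\gamma_0^\vee}$ times an invertible operator that commutes with it. So $R_\lambda^0$ is the generalized $\lambda$-eigenspace of $r^M(E)$, and its dimension is the sum over the constituents $\sigma$ of $E$ of the multiplicity of $\lambda$ in $r^M(\sigma)$. Only constituents of $E_\Lambda$ contribute. If $i^M(\lambda)$ is irreducible, each of them is $i^M(\lambda)$, with exponents $\lambda$ and $s_\alpha\lambda$, and the multiplicity is $|S\cap W_M|$. Otherwise $s_\alpha\lambda\ne\lambda$, so $|S\cap W_M|=1$; a twisted Steinberg constituent contributes $1$ and a one-dimensional constituent contributes $0$.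
\end{proof}

Since $-1$ is central in $W$, the condition $-1\in\operatorname{Stab}_W(\lambda)$ holds for all $\lambda\in W\mu$ or for none; it says $\mu^2=1$.

\begin{lemma}\label{lem:e}
We have $e_\Lambda\le2$, and $e_\Lambda\le1$ unless $\mu^2=1$ and $\nu$ has order $2$.
\end{lemma}

\begin{proof}
Take $\lambda\in\Lambda$ good, and use Lemma~\ref{lem:count} and Corollary~\ref{cor:R0}. If $s_\alpha\in S$, then $2e_\Lambda\le2$. Let $s_\alpha\notin S$, so that $e_\Lambda=\dim R_\lambda^0\le2$. If $S$ contains no rotation other than $1$, then $S=1$ or $S=\{1,s_r\}$ with $r\ne\pm\alpha$. The fixed line of $s_r$ is $\ker r$, which contains $\gamma_0^\vee$ only for $r=\pm\alpha$ (Figure~\ref{fig:roots}). So $S$ fixes a vector not proportional to $\gamma_0^\vee$, and $e_\Lambda\le1$. If $S$ contains a nontrivial rotation, it is $-1$ by Lemma~\ref{lem:stab}(b). Then $\lambda^2=1$ and $\nu^2=1$. If $\nu$ were trivial, then $s_{\gamma_0}\in S$ by Lemma~\ref{lem:stab}(a), and $s_\alpha=-s_{\gamma_0}\in S$, which is excluded. So $\nu$ has order $2$.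
\end{proof}

\subsection{Support on $T$: the number of orbits}

\begin{lemma}\label{lem:orbits}
There is at most one orbit $\Lambda$, unless $\mu^2\ne1$ and $\nu$ has order $2$. In that case there are at most two.
\end{lemma}

\begin{proof}
Let $\lambda$ and $\lambda'=w\lambda$ both take the value $\nu$ on $\gamma_0^\vee$. Put $\gamma=w^{-1}\gamma_0$ and $S=\operatorname{Stab}_W(\lambda)$. Then $\lambda\circ\gamma^\vee=\lambda'\circ\gamma_0^\vee=\nu=\lambda\circ\gamma_0^\vee$. Note that if some $s\in S$ has $s\gamma_0=\gamma$, then $ws$ fixes $\gamma_0$, so $ws\in W_M$ and $\lambda'=ws\lambda\in W_M\lambda$.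

If $\gamma=\gamma_0$, take $s=1$. If $\gamma\ne\pm\gamma_0$, then $\gamma^\vee$ is one of $\beta^\vee$, $\alpha^\vee+\beta^\vee$, $-\beta^\vee$, $-\alpha^\vee-\beta^\vee$, and $\gamma_0^\vee-\gamma^\vee$ is respectively
\[
(3\alpha+\beta)^\vee,\qquad\beta^\vee,\qquad(\alpha+\beta)^\vee,\qquad(2\alpha+\beta)^\vee .
\]
So $\gamma_0^\vee-\gamma^\vee=r^\vee$ for a root $r$, and $\lambda\circ r^\vee=1$, that is, $s_r\in S$. The reflection in the direction of the difference of two vectors of equal length exchanges them, so $s_r\gamma_0=\gamma$, and we take $s=s_r$. If $\gamma=-\gamma_0$, then $\nu^{-1}=\nu$, and $w\cdot(-1)$ fixes $\gamma_0$, so $\lambda'\in W_M\lambda^{-1}$. When $\nu=1$ we take $s=s_{\gamma_0}$, and when $\mu^2=1$ we take $s=-1$. Thus $\lambda'$ always lies in $W_M\lambda$ or $W_M\lambda^{-1}$, and it lies in $W_M\lambda$ unless $\nu$ has order $2$ and $\mu^2\neq1$.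
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:k}]
Only the case of support on $T$ remains. If $\nu$ does not have order $2$, there is at most one orbit and $e_\Lambda\le1$. Let $\nu$ have order $2$. If $\mu^2=1$, there is at most one orbit and $e_\Lambda\le2$. If $\mu^2\ne1$, there are at most two orbits and $e_\Lambda\le1$ for each.
\end{proof}

The case $\nu=1$ deserves notice: $\widetilde I(\chi,\psi)$ is reducible, but the multiplicity is still $1$. The reason is visible in Lemmas~\ref{lem:e} and~\ref{lem:orbits}. For $\nu=1$ the reflection $s_{\gamma_0}$, which exchanges $\gamma_0$ and $-\gamma_0$, lies in the stabilizer.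

\section{Multiplicity two}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. By Theorem~\ref{thm:formula} and Proposition~\ref{prop:k}, $m(\Pi,\chi)=2$ if and only if $k\ge2$.

\begin{proof}[Proof of (a)]
The representation $\Pi=i_B^G(\mu)$ is generic by (S5). If $k=2$, then $\nu$ has order $2$ by Proposition~\ref{prop:k}, and $E\ne0$, so $\nu=(w\mu)\circ\gamma_0^\vee=\mu\circ(w^{-1}\gamma_0)^\vee$ for some $w$.

Conversely, let $\nu=\mu\circ\gamma^\vee$ have order $2$, with $\gamma$ long. Since $W$ is transitive on long roots, there is $\lambda\in W\mu$ with $\lambda\circ\gamma_0^\vee=\nu$. Let $S=\operatorname{Stab}_W(\lambda)$. As $\nu\neq1$, we have $s_{\gamma_0}\notin S$.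

\emph{Case $-1\notin S$: two orbits.} Both $\lambda$ and $\lambda^{-1}$ lie in $W\mu$ and take the value $\nu$ on $\gamma_0^\vee$. They lie in different $W_M$-orbits: $\lambda^{-1}=\lambda$ means $-1\in S$, and $\lambda^{-1}=s_\alpha\lambda$ means $s_{\gamma_0}=-s_\alpha\in S$. By (S2) and (S3), $r_P(\Pi)$ has two different direct summands, with supports $W_M\lambda$ and $W_M\lambda^{-1}$, whose semisimplifications are positive multiples of those of $i^M(\lambda)$ and $i^M(\lambda^{-1})$. Each has a generic constituent, so each gives a nonzero direct summand of $D$. On such a summand $\eta$ is the only generalized eigencharacter of $Z$, so it contains an $\eta$-eigenvector. Hence $k=\dim D^\eta\ge2$.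

\emph{Case $-1\in S$: one orbit with $e_\Lambda=2$.} Here we show that the upper bounds of Section~\ref{sec:nilpotent} are attained, and for this we first determine $S$. Now $\lambda^2=1$, so $\lambda$ is unitary, and $i_B^G(\lambda)\cong\Pi$ is irreducible by (S3). By a theorem of Keys \cite{Keys}, $\dim\operatorname{End}_G i_B^G(\lambda)=|S/S^0|$ for unitary $\lambda$, where $S^0$ is generated by the reflections $s_r$ with $\lambda\circ r^\vee=1$. So $S=S^0$, and since $S\ne1$ it contains a reflection $s$. From $-1\in S$ and $s_{\gamma_0}\notin S$ we get $s_\alpha\notin S$. By Lemma~\ref{lem:stab}(b) the rotations in $S$ are $\pm1$, so $S=\{\pm1,\pm s\}$ with $s\ne s_\alpha,s_{\gamma_0}$. Let $u,v\in\mathfrak y$ be eigenvectors of $s$ with eigenvalues $+1,-1$. The group $S$ consists of all sign changes of $u$ and $v$, so $I_S=(u^2,v^2)$, and $\mathcal B=\operatorname{Sym}(\mathfrak y)/I_S$ has basis $1,u,v,uv$. By (S3), $\dim R_\lambda=|S|=4$. By Proposition~\ref{prop:cyclic}, $R_\lambda^*$ is a cyclic $\mathcal B$-module of dimension $4$, so $R_\lambda^*\cong\mathcal B$. Write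 $\gamma_0^\vee=au+bv$. Then $ab\ne0$, since otherwise $s\gamma_0=\pm\gamma_0$ and $s\in\{s_\alpha,s_{\gamma_0}\}$. The dual of $R_\lambda^0$ is $\mathcal B/(au+bv)\cong\mathbb C[u]/(u^2)$, so $\dim R_\lambda^0=2$. The character $\lambda\circ\alpha^\vee$ has finite order, so it is not $|\cdot|^{\pm1}$; thus $i^M(\lambda)$ is irreducible and $\lambda$ is good. Lemma~\ref{lem:count}, with $S\cap W_M=1$, gives $e_\Lambda=2$.
\end{proof}

\begin{example}
The second case occurs. Let $\varepsilon$ have order $2$ and define $\lambda$ by $\lambda\circ\alpha^\vee=\varepsilon$, $\lambda\circ\beta^\vee=1$. Then $\lambda\circ(2\alpha+\beta)^\vee=1$, and $\lambda$ takes the value $\varepsilon$ on the other four positive coroots. So $S^0=\{\pm1,s_\beta,s_{2\alpha+\beta}\}$, and $S=S^0$ by Lemma~\ref{lem:stab}. By the theorem of Keys the unitary representation $i_B^G(\lambda)$ is irreducible, and $\lambda\circ\gamma_0^\vee=\varepsilon$.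
\end{example}

\begin{proof}[Proof of (b)]
When $\omega^2=1$, formula \eqref{eq:wtau} reads ${}^w\tau=\tau\otimes(\omega\circ\gamma_0)$, so necessity is Lemma~\ref{lem:supportM}. Conversely, let $\nu=\omega$ have order $2$ and ${}^w\tau\not\cong\tau$. A supercuspidal representation with unitary central character is unitary, so $i_P^G(\tau)$ is irreducible by (S6) and equals $\Pi$. By (S3) and (S2), $r_P(\Pi)=\tau\oplus{}^w\tau$, since the two constituents have different supports. Both are generic by (S4), and $Z$ acts on them by $\omega$ and $\omega^{-1}$, both equal to $\nu$. So $E=r_P(\Pi)$ and $k=2$.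
\end{proof}

\begin{proof}[Proof of (c)]
We look for a unitary $\mu$ with trivial stabilizer and $\mu\circ\gamma_0^\vee=\varepsilon$. Let $\sigma$ be an unramified unitary character of $F^\times$ with $\sigma(\varpi)$ not a root of unity. The lattice $X_*(T)$ has basis $\beta^\vee,(3\alpha+\beta)^\vee$, whose sum is $\gamma_0^\vee$. Define $\mu$ by $\mu\circ\beta^\vee=\sigma$ and $\mu\circ(3\alpha+\beta)^\vee=\varepsilon\sigma^{-1}$. Then $\mu\circ\gamma_0^\vee=\varepsilon$ and $\mu\circ\alpha^\vee=\varepsilon\sigma^{-2}$, so
\[
\mu\circ(\alpha+\beta)^\vee=\varepsilon\sigma^{-2}\sigma^3=\varepsilon\sigma,\qquad \mu\circ(2\alpha+\beta)^\vee=\sigma^{-4}\sigma^3=\sigma^{-1}.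
\]
None of the six values is trivial: one is $\varepsilon$ and the others have infinite order. By Lemma~\ref{lem:stab}(a) no reflection fixes $\mu$, and by Lemma~\ref{lem:stab}(b) no rotation of order $3$ or $6$ does. Since $\sigma^2\neq1$, the element $-1$ does not fix $\mu$ either. By (S6) and (S5) the unitary principal series $\Pi=i_B^G(\mu)$ is irreducible and generic, and it is tempered. For $\chi=\varepsilon\varepsilon_0|\cdot|^{1/2}$ we have $\nu=\varepsilon=\mu\circ\gamma_0^\vee$, so $m(\Pi,\chi)=2$ by (a). At this $\chi$ the representation $\widetilde I(\chi,\psi)$ is reducible by Lemma~\ref{lem:reducible}.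
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD} Bernstein and Deligne, \emph{Le centre de Bernstein}.

\bibitem{BZ} Bernstein and Zelevinsky, 1976.

\bibitem{Cas} Casselman, notes.

\bibitem{Keys} Keys, Pacific J. Math., 1982.

\bibitem{LZ} Baiying Liu and Qing Zhang, \emph{On a converse theorem for $G_2$ over finite fields}, arXiv:1811.10472 (2018).

\bibitem{Ren} Renard, \emph{Repr\'esentations des groupes r\'eductifs $p$-adiques}.

\end{thebibliography}
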